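
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}
\newtheorem*{thmC}{Theorem C}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Low complexity and a direction of zero entropy force periodicity in two dimensions}


\begin{abstract}
Let $\eta\colon\mathbb Z^2\to\mathcal A$ be a configuration over a finite alphabet with at most $nk$ distinct $n\times k$ patterns for some $n,k$. We show that if $\eta$ has an isolated rational direction of zero directional entropy, then $\eta$ is periodic, which answers a question of Broderick, Cyr and Kra. Neither rationality nor isolation is needed: either the directional entropy vanishes in every direction, or $\eta$ is periodic and the entropy is a positive constant times $|\sin|$ of the angle to a period. The bound $nk$ cannot be replaced by $nk+1$ for any $n,k$.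
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathcal A$ be a finite alphabet, let $\eta\colon\mathbb Z^2\to\mathcal A$ be a configuration, and for $v\in\mathbb Z^2$ let $T^v\eta(z)=\eta(z+v)$. The configuration is \emph{periodic} if $T^v\eta=\eta$ for some $v\in\mathbb Z^2\setminus\{0\}$. For a finite set $\mathcal S\subset\mathbb Z^2$ the \emph{complexity} $P_\eta(\mathcal S)$ is the number of distinct restrictions $(T^v\eta)|_{\mathcal S}$, $v\in\mathbb Z^2$. For a bounded set $K\subset\mathbb R^2$ we put $P_\eta(K)=P_\eta(K\cap\mathbb Z^2)$, and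
\[
P_\eta(n,k)=P_\eta\big([0,n-1]\times[0,k-1]\big)
\]
is the number of $n\times k$ patterns of $\eta$.

In dimension one, the Morse--Hedlund theorem (Lemma~\ref{lem:MH} below) says that a bi-infinite sequence with at most $n$ words of length $n$ is periodic: having no more patterns than cells forces a period. The corresponding hypothesis in the plane is $P_\eta(n,k)\le nk$. We combine it with information on the growth of the number of patterns along thin strips.

Let $X_\eta\subset\mathcal A^{\mathbb Z^2}$ be the closure, in the product topology, of $\{T^v\eta:v\in\mathbb Z^2\}$, with the action of $\mathbb Z^2$ by translations. For a set $E\subset\mathbb R^2$ let $E^{(t)}$ be the set of points within distance $t$ of $E$, and write $[0,w]$ for the segment from $0$ to $w$. For a unit vector $u$, the topological (Milnor/Boyle--Lind) \emph{directional entropy} of $X_\eta$ in direction $u$ is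
\begin{equation}\label{eq:h}
h(u)=\lim_{t\to\infty}\ \limsup_{s\to\infty}\ \frac{\log P_\eta([0,su]^{(t)})}{s}.
\end{equation}
This formula is all that we use about it. A direction $u$ is \emph{rational} if it is a positive multiple of a vector in $\mathbb Z^2$. It is an \emph{isolated direction of zero directional entropy} if $h(u)=0$ and $h(v)>0$ for all $v\ne u$ in a neighborhood of $u$ in the unit circle.

The following example shows what $h$ measures. Write $\mathbf e_1=(1,0)$ and $\mathbf e_2=(0,1)$, let $a\in\{0,1\}^{\mathbb Z}$ contain all finite words, and let $\eta(c,y)=a(y)$. Then $P_\eta(n,k)=2^k\le nk$ as soon as $n\ge 2^k/k$. The set $[0,su]^{(t)}$ meets $s|u_2|+O(t)$ consecutive rows, and the pattern on it amounts to the word that $a$ shows in these rows. So $h(u)=|u_2|\log2=|\sin\angle(u,\mathbf e_1)|\log 2$. The direction $\mathbf e_1$ is rational, has zero entropy and is isolated, and $\eta$ is periodic.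

Conversely, suppose that entropy vanishes exactly along one rational line, say the horizontal one. This suggests that the entropy is carried by rows, as in the example, and that $\eta$ differs from a horizontally periodic configuration only by faults that carry no entropy in the horizontal direction. A fault, such as a vertical line along which the pattern is displaced, destroys periodicity but costs additional patterns. Is the budget $nk$ large enough to pay for it? The following question was posed in \cite{BCK}.

\begin{question}
Suppose that $\eta$ has an isolated, rational direction of zero directional entropy and that $P_\eta(n,k)\le nk$ for some $n,k\in\mathbb N$. Must $\eta$ be periodic?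
\end{question}

\subsection{Results}

The answer is yes. A finite set $\mathcal S\subset\mathbb Z^2$ is \emph{lattice-convex} if $\mathcal S=\mathrm{conv}(\mathcal S)\cap\mathbb Z^2$; rectangles $[0,n-1]\times[0,k-1]$ are examples.

\begin{thmA}
Let $P_\eta(\mathcal S)\le|\mathcal S|$ for some nonempty finite lattice-convex set $\mathcal S$. If there are directions $u,u'$ with $h(u)=0<h(u')$, then $\eta$ is periodic.
\end{thmA}

An isolated direction of zero entropy provides $u$ and $u'$, so Theorem~A answers the question affirmatively. Neither the rationality of $u$ nor its isolation is needed. In fact $h(u)=0$ is not needed either.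

\begin{thmB}
Let $P_\eta(\mathcal S)\le|\mathcal S|$ for some nonempty finite lattice-convex set $\mathcal S$. Then either $h(u)=0$ for every $u$, or $\eta$ is periodic with some period $v$ and $h(u)=\kappa\,|\sin\angle(u,v)|$ with a constant $\kappa>0$.
\end{thmB}

Both alternatives occur: constant configurations have $h\equiv0$, and the stripes above have $\kappa=\log 2$. Theorem~B contains Theorem~A, but its proof uses Theorem~A and invariant measures, while the proof of Theorem~A needs no measures.

\begin{thmC}
For all $n,k\ge1$ there is a non-periodic $\eta\in\{0,1\}^{\mathbb Z^2}$ with $P_\eta(n,k)=nk+1$ for which $(1,0)$ is an isolated rational direction of zero directional entropy.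
\end{thmC}

\subsection{Organization}

Section~\ref{sec:model} treats a small case by hand; the three steps of that argument are those of the general proof. Section~\ref{sec:prelim} fixes conventions. In Section~\ref{sec:ann} the bound $P_\eta(\mathcal S)\le|\mathcal S|$ gives a polynomial $\prod_i(T^{v_i}-1)$ that annihilates $\eta$. Section~\ref{sec:entropy} bounds the directional entropy in terms of contributions $h_i$ of the vectors $v_i$. Section~\ref{sec:oneside} shows that an element of $X_\eta$ whose lower half-plane can be completed in two ways is horizontally periodic, and Section~\ref{sec:defects} uses this to bound $h_1$ and prove Theorem~A. Section~\ref{sec:B} proves Theorem~B, and Section~\ref{sec:C} proves Theorem~C.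

\section{A model case}\label{sec:model}

\subsection{Deterministic sequences}

The following fact is our source of periods.

\begin{lemma}\label{lem:det}
Let $(s_c)_{c\in\mathbb Z}$ take exactly $N_0<\infty$ values, and suppose that $s_c=s_{c'}$ implies $s_{c+1}=s_{c'+1}$. Then $(s_c)$ is periodic with a period $\le N_0$.
\end{lemma}

\begin{proof}
The map $\tau\colon s_c\mapsto s_{c+1}$ is well defined on the set of values and is onto, since $s_c=\tau(s_{c-1})$. This set is finite, so $\tau$ is a permutation. As $s_c=\tau^c(s_0)$ for all $c\in\mathbb Z$, the length of the cycle of $s_0$ is a period.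
\end{proof}

\begin{lemma}[Morse--Hedlund]\label{lem:MH}
A bi-infinite sequence with at most $n$ words of length $n$, for some $n\ge1$, is periodic with a period $\le n$.
\end{lemma}

\begin{proof}
We may assume that at least two letters occur. Let $p(l)$ be the number of words of length $l$, a nondecreasing function of $l$. Since $p(1)\ge2$ and $p(n)\le n$, the numbers $p(1),\dots,p(n)$ are not strictly increasing, so $p(l+1)=p(l)\le n$ for some $1\le l<n$. Then each $l$-word is followed by only one letter. Lemma~\ref{lem:det}, applied to the sequence of $l$-words at consecutive positions, gives a period $\le p(l)\le n$.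
\end{proof}

\subsection{Sums of a row function and a column function}

The simplest configurations that combine two independent directions are $\eta(c,y)=a(y)+b(c)$ with $a,b\colon\mathbb Z\to\mathbb Z$ of finite range. If $b$ is not periodic and $a$ has positive entropy, such an $\eta$ looks like a candidate for a counterexample. As an illustration we treat the $2\times2$ square. The rest of the paper does not depend on the following proposition.

\begin{proposition}\label{prop:model}
Let $\eta(c,y)=a(y)+b(c)$ as above. Suppose that $P_\eta(2,2)\le4$ and that $P_\eta(\mathcal S')>|\mathcal S'|$ for every nonempty proper subset $\mathcal S'$ of the $2\times2$ square. Then $b$ is constant or $a$ is periodic. In particular, $\eta$ is periodic.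
\end{proposition}

\begin{proof}
\emph{Three cells determine the fourth.} If $\mathcal S'$ is the square without one corner, then $4\le P_\eta(\mathcal S')\le P_\eta(2,2)\le4$. So each pattern on three cells extends in only one way to the square.

\emph{At most one pair is ambiguous.} Let $\mathcal S'$ be the bottom row of the square. As $P_\eta(\mathcal S')\ge3$ and $P_\eta(2,2)\le4$, at most one pattern on $\mathcal S'$ extends in more than one way to the square.

\emph{A nonconstant $b$ breaks the ambiguity.} Suppose that $b$ is not constant. Then there is $c_0$ with $(b(c_0),b(c_0+1))\ne(b(c_0+1),b(c_0+2))$. Adding $a(y)$ to all entries, we see that in \emph{every} row $y$ the pairs of $\eta$ starting in columns $c_0$ and $c_0+1$ are different. At least one of them is not the ambiguous pair, so it determines the two symbols above it. Since three cells of a square determine the fourth, the remaining one of the three symbols at $(c_0,y+1),(c_0+1,y+1),(c_0+2,y+1)$ is determined as well. So the triple at $(c_0,y),(c_0+1,y),(c_0+2,y)$ determines the triple above it. By Lemma~\ref{lem:det} the sequence of these triples is periodic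 in $y$. Since $\eta(c_0,y)=a(y)+b(c_0)$, $a$ is periodic.
\end{proof}

The general proof has the same three steps, in coordinates where one of the vectors $v_i$ of Section~\ref{sec:ann}, called $v_1$, is horizontal.
\begin{enumerate}
\item[(i)] \emph{Ambiguity forces horizontal periodicity.} In the model, a row of which every pair is the ambiguous one is constant. In general, an element of $X_\eta$ whose part below some row has two completions is fixed by a translation $T^{P\mathbf e_1}$ with $P$ uniform (Lemma~\ref{lem:amb}).
\item[(ii)] \emph{Defects persist.} In the model, the column $c_0$ records a failure of horizontal periodicity, and it works for all rows at once. In general the columns showing such a failure change from row to row, but they can be followed upward by bounded steps (Lemma~\ref{lem:track}).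
\item[(iii)] \emph{Near a defect the next row is determined.} In general a finite window need not determine a whole row of $\eta$, but near a defect it does determine a whole row of a horizontally periodic image $\psi_1$ of $\eta$ (Lemma~\ref{lem:window}). In the model $\psi_1(c,y)=a(y+1)-a(y)$.
\end{enumerate}
Because a defect can move sideways, the window needed to predict $s$ rows has bounded height but a length proportional to $s$. The number of patterns on such windows is governed by the entropy in the horizontal direction. This is where $h(u)=0$ enters.

\section{Conventions}\label{sec:prelim}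

Renaming letters, we assume $\mathcal A\subset\mathbb Z$. We write $X=X_\eta$. The finite patterns of elements of $X$ are exactly those of $\eta$, and $X$ is compact. We write cells as $(c,y)$ with column $c$ and row $y$, or as $z=(z_1,z_2)$; intervals of columns and rows are intervals in $\mathbb Z$.

\medskip\noindent\textbf{Polynomials.}
Let $\mathcal R=\mathbb C[T_1^{\pm1},T_2^{\pm1}]$ with $T_i=T^{\mathbf e_i}$. We write its elements as $p=\sum_\sigma p_\sigma T^\sigma$, $\sigma\in\mathbb Z^2$, and let them act on bounded functions $x\colon\mathbb Z^2\to\mathbb C$ by $px=\sum_\sigma p_\sigma T^\sigma x$, that is, $(px)(z)=\sum_\sigma p_\sigma x(z+\sigma)$. For $\theta\in(\mathbb C^*)^2$ we put $p(\theta)=\sum_\sigma p_\sigma\theta^\sigma$, where $\theta^\sigma=\theta_1^{\sigma_1}\theta_2^{\sigma_2}$. We use Hilbert's Nullstellensatz for $\mathcal R$: if $g\in\mathcal R$ vanishes at all common zeros in $(\mathbb C^*)^2$ of an ideal, then some power of $g$ lies in the ideal.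

\medskip\noindent\textbf{Homogeneous entropy.}
For $w\in\mathbb R^2\setminus\{0\}$ put
\[
\tilde h(w)=\lim_{t\to\infty}\limsup_{s\to\infty}\tfrac1s\log P_\eta([0,sw]^{(t)})=|w|\,h(w/|w|).
\]
The inner expression is nondecreasing in $t$, so the limit over $t$ is a supremum. If $n\in\mathbb Z^2$ is within distance $1$ of $sw$, then $[0,-sw]^{(t)}+n\subset[0,sw]^{(t+1)}$. Hence $\tilde h(-w)\le\tilde h(w)$, and by symmetry $\tilde h(-w)=\tilde h(w)$.

\medskip\noindent\textbf{Coordinates.}
For $g\in GL_2(\mathbb Z)$ let $\eta^g(z)=\eta(g^{-1}z)$. Then $P_{\eta^g}(g\mathcal S)=P_\eta(\mathcal S)$, $g$ maps periods to periods and lattice-convex sets to lattice-convex sets, and if $\sum p_\sigma T^\sigma$ annihilates $\eta$, then $\sum p_\sigma T^{g\sigma}$ annihilates $\eta^g$. As $g([0,sw]^{(t)})\subset[0,s\,gw]^{(\|g\|t)}$, we have $\tilde h_\eta(w)\le\tilde h_{\eta^g}(gw)$; using $g^{-1}$ as well, $\tilde h_{\eta^g}(gw)=\tilde h_\eta(w)$. So we may change coordinates by elements of $GL_2(\mathbb Z)$.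

\section{An annihilating product}\label{sec:ann}

The model $a(y)+b(c)$ is annihilated by $(T^{\mathbf e_1}-1)(T^{\mathbf e_2}-1)$. We show that every $\eta$ with $P_\eta(\mathcal S)\le|\mathcal S|$ is annihilated by a product of this form. Linear algebra gives \emph{some} annihilating polynomial, and the following lemma turns it into a product. The idea is that one annihilating polynomial $p$ yields infinitely many, obtained by stretching its exponents, and that their common zeros all lie on zero sets of polynomials $T^v-1$.

\begin{lemma}[Kari--Szabados]\label{lem:KS}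
Let $x\colon\mathbb Z^2\to\mathbb Z$ take finitely many values, and let $px=0$ for a nonzero Laurent polynomial $p$ with integer coefficients. Then $(T^{v_1}-1)\cdots(T^{v_m}-1)x=0$ for some $m\ge0$ and nonzero $v_1,\dots,v_m\in\mathbb Z^2$.
\end{lemma}

\begin{proof}
Write $p_n=\sum_\sigma p_\sigma T^{n\sigma}$ for $n\ge 1$. Choose an integer $S\ge1$ with $S\ge\max|x|\cdot\sum_\sigma|p_\sigma|$.

\emph{Many $p_n$ annihilate $x$.} Let $p_nx=0$ and let $\ell>S$ be prime. Modulo $\ell$ we have $(p_n)^\ell\equiv\sum p_\sigma^\ell T^{n\ell\sigma}\equiv p_{n\ell}$. Hence all values of $p_{n\ell}x$ are divisible by $\ell$. They are at most $S<\ell$ in absolute value, so $p_{n\ell}x=0$. By induction, starting from $p_1=p$, we get $p_nx=0$ for every $n\ge1$ all of whose prime factors exceed $S$. In particular this holds for $n=1+ir$, $i\ge0$, where $r=S!$.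

\emph{Common zeros.} Fix $\sigma_0$ with $p_{\sigma_0}\ne0$, and let $\theta\in(\mathbb C^*)^2$ be a common zero of all $p_{1+ir}$, $i\ge0$. Then
\[
\sum_\sigma p_\sigma\theta^\sigma(\theta^{r\sigma})^i=0\qquad(i\ge0).
\]
Group the $\sigma$ by the value of $\theta^{r\sigma}$. As Vandermonde determinants with distinct nodes do not vanish, $\sum_{\theta^{r\sigma}=\alpha}p_\sigma\theta^\sigma=0$ for each $\alpha$. For $\alpha=\theta^{r\sigma_0}$ this sum contains the nonzero term of $\sigma_0$, so there is $\sigma\ne\sigma_0$ with $p_\sigma\ne0$ and $\theta^{r\sigma}=\theta^{r\sigma_0}$. Hence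
\[
\prod_{\sigma\ne\sigma_0,\;p_\sigma\ne0}\big(T^{r(\sigma-\sigma_0)}-1\big)
\]
vanishes at $\theta$. By the Nullstellensatz a power of this product lies in the ideal generated by the $p_{1+ir}$, so it annihilates $x$.
\end{proof}

\begin{proposition}\label{prop:ann}
Let $P_\eta(\mathcal S)\le|\mathcal S|$ for a nonempty finite set $\mathcal S$. Then there are $m\ge0$ and pairwise linearly independent $v_1,\dots,v_m\in\mathbb Z^2\setminus\{0\}$ with $\prod_{i=1}^m(T^{v_i}-1)\eta=0$. If $\eta$ is not periodic, then $m\ge2$.
\end{proposition}

\begin{proof}
The vectors $\big(1,(\eta(z+s))_{s\in\mathcal S}\big)$, $z\in\mathbb Z^2$, lie in $\mathbb Q^{1+|\mathcal S|}$, and at most $|\mathcal S|$ of them are distinct. So some nonzero integer vector is orthogonal to all of them: $a_0+\sum_{s}a_s\eta(z+s)=0$ for all $z$. Not all $a_s$ vanish, since otherwise $a_0=0$ too. Hence the nonzero polynomial $(T^{\mathbf e_1}-1)\sum_sa_sT^s$ annihilates $\eta$, and Lemma~\ref{lem:KS} gives a product $\prod_i(T^{v_i}-1)$ that annihilates $\eta$.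

Suppose that two of the vectors, $v_i$ and $v_j$ with $i\ne j$, are parallel. Let $w\ne0$ be an integer multiple of both, and let $G$ be the product of the other factors. As $T^{v_i}-1$ and $T^{v_j}-1$ divide $T^w-1$, we have $(T^w-1)^2G\eta=0$. The function $x=G\eta$ is bounded, and $d=(T^w-1)x$ satisfies $T^wd=d$, so $x(z+nw)=x(z)+n\,d(z)$ for all $n\ge 0$. Boundedness forces $d=0$. So the two factors can be replaced by the single factor $T^w-1$. After finitely many such replacements the vectors are pairwise independent.

If $m=0$, then $\eta=0$; if $m=1$, then $v_1$ is a period. In both cases $\eta$ is periodic.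
\end{proof}

Given such vectors $v_1,\dots,v_m$ with $m\ge1$, put
\[
\varphi_i=\prod_{j\ne i}(T^{v_j}-1),\qquad \psi_i=\varphi_i\eta,\qquad\text{so that}\quad T^{v_i}\psi_i=\psi_i .
\]
By continuity $T^{v_i}\varphi_ix=\varphi_ix$ for all $x\in X$. In the model, with $v_1=\mathbf e_1$ and $v_2=\mathbf e_2$, the functions $\psi_1=a(y+1)-a(y)$ and $\psi_2=b(c+1)-b(c)$ record the two summands up to constants.

\section{The entropy of the factors}\label{sec:entropy}

In this section $m\ge1$ and $v_1,\dots,v_m$ are any pairwise linearly independent nonzero integer vectors with $\prod_i(T^{v_i}-1)\eta=0$. We compare $\tilde h$ with the growth of the periodic functions $\psi_i$.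

Write $v_i=q_iv_i'$ with $v_i'$ primitive and $q_i\ge1$. Let $\rho_i(w)=|\det(v_i',w)|$. The \emph{$i$-rows} are the sets $\{z\in\mathbb Z^2:\det(v_i',z)=y\}$, $y\in\mathbb Z$; each is of the form $z_0+\mathbb Zv_i'$. Let $Q_i(s)$ be the number of distinct restrictions of the functions $T^n\psi_i$, $n\in\mathbb Z^2$, to the strip
\[
\{z\in\mathbb Z^2:\ 0\le\det(v_i',z)\le s-1\}
\]
of $s$ consecutive $i$-rows. Because $T^{v_i}\psi_i=\psi_i$, such a restriction is determined by $q_i$ consecutive cells in each row, so $Q_i(s)<\infty$. The function $Q_i$ is nondecreasing and submultiplicative, so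
\[
h_i=\lim_{s\to\infty}\tfrac1s\log Q_i(s)
\]
exists. A change of coordinates by $g\in GL_2(\mathbb Z)$ changes $\det(v_i',z)$ at most by a sign, so it does not change $Q_i$ and $\rho_i$ (the strip may be replaced by a translate). Neither does the replacement of some $v_j$ by $-v_j$: for $i\ne j$ the polynomial $\varphi_i$ is multiplied by the unit $-T^{-v_j}$, and for $i=j$ the strip is replaced by a translate.

\begin{proposition}\label{prop:entropy}
$\displaystyle\max_i\rho_i(w)h_i\ \le\ \tilde h(w)\ \le\ \sum_i\rho_i(w)h_i$ for all $w\ne0$.
\end{proposition}

\begin{proof}[Proof of the lower bound]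
Choose coordinates with $v_i=(q_i,0)$, so $\rho_i(w)=|w_2|$. We may assume $w_2\ne0$, and then $w_2>0$, since $\tilde h(-w)=\tilde h(w)$. For each integer $0\le y\le sw_2$ the point $(yw_1/w_2,y)$ lies on $[0,sw]$, so the cells $(\lceil yw_1/w_2\rceil+l,\,y)$, $0\le l<q_i$, lie within $q_i+1$ of $[0,sw]$. Hence for a sufficiently large $t$ that does not depend on $s$, the pattern $(T^n\eta)|_{[0,sw]^{(t)}}$ determines $T^n\psi_i=\varphi_iT^n\eta$ on these cells, and by $(q_i,0)$-periodicity on all rows $0,\dots,\lfloor sw_2\rfloor$. So $P_\eta([0,sw]^{(t)})\ge Q_i(\lfloor sw_2\rfloor)$, and $\tilde h(w)\ge w_2h_i$.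
\end{proof}

For the upper bound the difficulty is that the $\psi_i$ do not determine $\eta$: in the model they leave an additive constant free. What helps is that the ideal generated by the $\varphi_i$ contains a polynomial in $T_1$ alone and one in $T_2$ alone. Given the $\psi_i$, these are linear recurrences for $\eta$ in both coordinate directions, and a bounded block of initial values suffices.

\begin{proof}[Proof of the upper bound]
Let $J\subset\mathcal R$ be the ideal generated by $\varphi_1,\dots,\varphi_m$, and let $V\subset(\mathbb C^*)^2$ be its set of common zeros. If $m=1$, then $\varphi_1=1$ and $V=\emptyset$. If $m\ge2$ and $\theta\in V$, then $\varphi_1(\theta)=0$ gives $i\ne1$ with $\theta^{v_i}=1$, and $\varphi_i(\theta)=0$ gives $j\ne i$ with $\theta^{v_j}=1$. As $v_i$ and $v_j$ are independent, only finitely many $\theta$ satisfy both equations. So $V$ is finite. By the Nullstellensatz, powers of $(T_1-1)\prod_{\theta\in V}(T_1-\theta_1)$ and of $(T_2-1)\prod_{\theta\in V}(T_2-\theta_2)$ lie in $J$. So there are $a_i,b_i\in\mathcal R$ with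
\[
f=\sum_ia_i\varphi_i=\sum_{k=0}^{d_f}f_kT_1^k,\qquad g=\sum_ib_i\varphi_i=\sum_{k=0}^{d_g}g_kT_2^k,
\]
where $d_f,d_g\ge1$ and $f_0,f_{d_f},g_0,g_{d_g}$ are nonzero. Let $d=\max(d_f,d_g)$, let $C_1$ bound the norms of the exponents in the $a_i$ and $b_i$, and put $C=C_1+2+2d$, $K=[0,sw]^{(t)}$, $K'=[0,sw]^{(t+C)}$.

\emph{Claim. For each $n\in\mathbb Z^2$, the configuration $\zeta=T^n\eta$ on $K$ is determined by $\zeta|_{[0,d-1]^2}$ and the restrictions $(T^n\psi_i)|_{K'}$.}

Since $f\zeta=\sum_ia_iT^n\psi_i$ and $g\zeta=\sum_ib_iT^n\psi_i$, the given data determine $f\zeta$ and $g\zeta$ on $K^{(2+2d)}=[0,sw]^{(t+2+2d)}$.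

\emph{One step.} Let $z\in K^{(2)}\cap\mathbb Z^2$, and suppose that $\zeta$ is known on the block $z+[0,d-1]^2$. The block at $z+\mathbf e_1$ has the new cells $z+(d,b)$, $0\le b<d$. With $u=z+(d-d_f,b)$,
\[
f_{d_f}\,\zeta(z+(d,b))=(f\zeta)(u)-\sum_{k<d_f}f_k\,\zeta(u+k\mathbf e_1),
\]
and the cells in the sum lie in $z+[0,d-1]^2$. The block at $z-\mathbf e_1$ has the new cells $u=z+(-1,b)$, $0\le b<d$, for which
\[
f_0\,\zeta(u)=(f\zeta)(u)-\sum_{k=1}^{d_f}f_k\,\zeta(u+k\mathbf e_1),
\]
again with the cells in the sum in $z+[0,d-1]^2$. In both cases $|u-z|\le2d$, so $(f\zeta)(u)$ is known. So $\zeta$ is determined on the blocks at $z\pm\mathbf e_1$. With $g$ in place of $f$ and the coordinates exchanged, the same holds for $z\pm\mathbf e_2$.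

\emph{Paths.} Every $z\in K\cap\mathbb Z^2$ is joined to $0$ by unit lattice steps inside $K^{(2)}$. To see this, note that the segment from $0$ to $z$ lies in the convex set $K$, and consider all closed unit lattice squares that meet it. Their vertices lie within $\sqrt2$ of the segment. The vertices of one square are joined along its edges, and two intersecting squares share a vertex. The segment is connected and covered by these finitely many closed squares, so their vertices form a set that is connected under unit steps; it contains $0$ and $z$.

Following such a path from the block $[0,d-1]^2$, we determine $\zeta$ on $z+[0,d-1]^2\ni z$. This proves the claim.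

On $K'$ the function $\det(v_i',\cdot)$ takes values in an interval of length $s\rho_i(w)+2(t+C)|v_i'|$. So $K'\cap\mathbb Z^2$ lies in at most $\lceil s\rho_i(w)\rceil+C''$ consecutive $i$-rows, where $C''$ depends on $t$ but not on $s$. By the claim,
\[
P_\eta(K)\le|\mathcal A|^{d^2}\prod_iQ_i\big(\lceil s\rho_i(w)\rceil+C''\big).
\]
Take logarithms, divide by $s$, and let $s\to\infty$ and then $t\to\infty$.
\end{proof}

\section{Ambiguity forces horizontal periodicity}\label{sec:oneside}

\textbf{From now on until the end of Section~\ref{sec:defects}, and again in the non-periodic case of Section~\ref{sec:B}, we assume that $\eta$ is not periodic and that $P_\eta(\mathcal S)\le|\mathcal S|$ for a nonempty finite lattice-convex $\mathcal S$.} Let $v_1,\dots,v_m$ be as in Proposition~\ref{prop:ann}, so $m\ge2$. We single out one of these vectors and call it $v_1$; the aim is to bound $h_1$.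

\subsection{A minimal shape}\label{ssec:shape}

Choose coordinates with $v_1=(q,0)$, $q\ge1$. Among the nonempty lattice-convex subsets of $\mathcal S$ whose complexity does not exceed their cardinality, let $\mathcal S_0$ be minimal under inclusion. So
\[
P_\eta(\mathcal S_0)\le|\mathcal S_0|,\qquad P_\eta(\mathcal S')\ge|\mathcal S'|+1\ \text{ for all nonempty lattice-convex }\mathcal S'\subsetneq\mathcal S_0 .
\]
As $\eta$ is not constant, $|\mathcal S_0|\ge2$. Minimality has the two consequences that we saw in the model: all cells but one determine the last, if the last is a vertex; and few patterns on the lower rows are ambiguous. The first of these is the following.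

\begin{enumerate}
\item[(V)] \emph{If $v$ is a vertex of $\mathrm{conv}(\mathcal S_0)$, then in every element of $X$ the pattern on a translate of $\mathcal S_0\setminus\{v\}$ determines the symbol at the translate of $v$.}
\end{enumerate}
The vertex $v$ is an extreme point, so $v\notin\mathrm{conv}(\mathcal S_0\setminus\{v\})$ and $\mathcal S_0\setminus\{v\}$ is lattice-convex. Hence $|\mathcal S_0|\le P_\eta(\mathcal S_0\setminus\{v\})\le P_\eta(\mathcal S_0)\le|\mathcal S_0|$, and equality holds throughout.

The set $\mathcal S_0$ is not contained in a horizontal line. Otherwise it would consist of $|\mathcal S_0|$ consecutive cells, by Lemma~\ref{lem:MH} every row of $\eta$ would have a period $\le|\mathcal S_0|$, and $(|\mathcal S_0|!,0)$ would be a period of $\eta$.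

Let $F$ and $F'$ be the top and bottom rows of $\mathcal S_0$. Applying the reflection $(c,y)\mapsto(c,-y)$ to everything if necessary, which fixes $v_1$, we may assume that $f:=|F|\le|F'|$. Translate $\mathcal S_0$ so that $F=[0,f-1]\times\{0\}$, and let $-R$ be the height of $F'$, so $R\ge1$.

\begin{enumerate}
\item[(E)] \emph{At most $f-1$ patterns on $\mathcal S_0\setminus F$ extend in more than one way to a pattern of $\eta$ on $\mathcal S_0$.}
\end{enumerate}
Indeed, $\mathcal S_0\setminus F$ is nonempty and lattice-convex, so the number in question is at most $P_\eta(\mathcal S_0)-P_\eta(\mathcal S_0\setminus F)\le|\mathcal S_0|-(|\mathcal S_0|-f+1)=f-1$.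

\begin{enumerate}
\item[(W)] \emph{Each row $-r$, $1\le r\le R$, of $\mathcal S_0$ contains at least $f-1$ consecutive cells.}
\end{enumerate}
The horizontal slices of $\mathrm{conv}(F\cup F')$ at heights in $[-R,0]$ have length at least $f-1$, because $|F'|\ge f$, and a closed interval of length $\ge f-1$ contains at least $f-1$ integers. This is why we arranged that the top row is not longer than the bottom row.

\subsection{The polynomial $\varphi_1$}

Only now, in these final coordinates, replace $v_j$ by $-v_j$ where necessary, so that $v_j=(\alpha_j,\beta_j)$ with $\beta_j>0$ for $j\ge2$; note that $\beta_j\ne0$, since $v_j$ is not parallel to $v_1$. As we saw in Section~\ref{sec:entropy}, this does not change the $h_i$. Put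
\[
\varphi_1=\prod_{j\ge2}(T^{v_j}-1),\quad H=\sum_{j\ge2}\beta_j\ge1,\quad M=\max\Big(1,\sum_{j\ge2}|\alpha_j|\Big),\quad \sigma^*=\sum_{j\ge2}v_j .
\]
The support of $\varphi_1$ lies in $[-M,M]\times[0,H]$. Its only term of height $H$ is $T^{\sigma^*}$, with coefficient $1$, and its only term of height $0$ is the constant $\pm1$. Solving $(\varphi_1x)(z)=\sum_\sigma(\varphi_1)_\sigma x(z+\sigma)$ for the term of height $H$ or of height $0$, we get the following for bounded functions $d$ and $x$ on $\mathbb Z^2$.
\begin{enumerate}
\item[(R1)] If $\varphi_1d=0$ and $d=0$ on $H$ consecutive rows, then $d=0$ on the row above and on the row below them, and hence everywhere.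
\item[(R2)] The value $x(c,y)$ is determined by $(\varphi_1x)((c,y)-\sigma^*)$, a value on row $y-H$, and by $x$ on $[c-2M,c+2M]\times[y-H,y-1]$.
\end{enumerate}

\subsection{The lemma}

The idea of the next proof is that two completions can exist only if every position along the first row of disagreement is ambiguous. By (E) there are so few ambiguous patterns that the rows below are periodic. Determinism carries periodicity to the rows above, and the annihilator carries it to all rows.

\begin{lemma}\label{lem:amb}
There is $P\ge1$, a multiple of $q$, such that if $x,x'\in X$ agree on all rows $y<0$ and $x\ne x'$, then $T^{P\mathbf e_1}x=x$.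
\end{lemma}

\begin{proof}
There is a lowest row on which $x$ and $x'$ differ. Translating both vertically, which affects neither hypothesis nor conclusion, we assume that it is row $0$.

\emph{Every position is ambiguous.} Suppose that for some $c$ the pattern of $x$ on $(\mathcal S_0\setminus F)+(c,0)$ has a unique extension to a pattern of $\eta$ on $\mathcal S_0$. Since $x'$ has the same pattern there, $x=x'$ on $F+(c,0)$. The right end of $F$ is a vertex of $\mathrm{conv}(\mathcal S_0)$, so (V), applied to the translates of $\mathcal S_0$ by $(c+1,0),(c+2,0),\dots$ in this order, gives $x=x'$ on row $0$ to the right of $F+(c,0)$. With the left end of $F$ and the translates by $(c-1,0),(c-2,0),\dots$ we obtain $x=x'$ on all of row $0$, a contradiction. So for every $c$ the pattern $(T^{(c,0)}x)|_{\mathcal S_0\setminus F}$ has at least two extensions.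

\emph{The rows below row $0$.} By (E) at most $f-1$ patterns $(T^{(c,0)}x)|_{\mathcal S_0\setminus F}$ occur as $c$ varies; in particular $f\ge2$. By (W), each row $-r$ of $x$ with $1\le r\le R$ has at most $f-1$ words of length $f-1$. By Lemma~\ref{lem:MH} these rows have a period dividing $p_0:=(f-1)!$.

\emph{The rows above.} Suppose that rows $r-R,\dots,r-1$ of $x$ are $p_r$-periodic, and let
\[
s_c=\big(c\bmod p_r;\ x(c,r),\dots,x(c+f-2,r)\big),\qquad c\in\mathbb Z .
\]
If $s_c=s_{c'}$, then the translates of $\mathcal S_0$ by $(c,r)$ and by $(c',r)$ show the same pattern except possibly at the right end of $F$, so (V) gives $x(c+f-1,r)=x(c'+f-1,r)$. Hence $s_{c+1}=s_{c'+1}$. By Lemma~\ref{lem:det}, row $r$ has a period $\le p_r|\mathcal A|^{f-1}$. With $p_{r+1}:=(p_r|\mathcal A|^{f-1})!$, a multiple of $p_r$, rows $r+1-R,\dots,r$ are $p_{r+1}$-periodic. Starting at $r=0$, after $H$ steps we see that rows $0,\dots,H-1$ are $p_H$-periodic.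

\emph{All rows.} Let $P=q\,p_H$, which does not depend on $x,x'$, and let $d=(T^{P\mathbf e_1}-1)x$. Then $d=0$ on rows $0,\dots,H-1$. Since $T^{q\mathbf e_1}\varphi_1x=\varphi_1x$ and $q\mid P$, also $\varphi_1d=(T^{P\mathbf e_1}-1)\varphi_1x=0$. By (R1), $d=0$.
\end{proof}

The last step, which reaches all rows with a single $P$, is the reason for using the annihilator here: the periods $p_r$ alone grow with $r$.

\section{Defects, and the proof of Theorem A}\label{sec:defects}

Fix $P$ as in Lemma~\ref{lem:amb}, and let $\mathcal W_n=[-n,n]\times[-n,-1]$. We first make Lemma~\ref{lem:amb} quantitative. If $x$ violates $P$-periodicity at column $0$ in one of the rows $-H,\dots,-1$, then its part below row $0$ cannot be continued upward in two ways. By compactness a finite window then determines the next row of $\varphi_1x$, which is a finite amount of data because this row is $q$-periodic.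

\begin{lemma}\label{lem:window}
There is $N\ge H$ such that if $x,x'\in X$ agree on $\mathcal W_N$ and $x(P,y')\ne x(0,y')$ for some $y'\in[-H,-1]$, then $\varphi_1x=\varphi_1x'$ on row $-H$.
\end{lemma}

\begin{proof}
Since $\varphi_1x$ and $\varphi_1x'$ are $(q,0)$-periodic, only the cells $(c,-H)$ with $0\le c<q$ matter. If no $N$ works, choose a counterexample for each $N\ge H$, pass to a subsequence along which $y'$ and a cell $(c,-H)$ at which the values differ are fixed, and then to a convergent subsequence. The limits $x,x'\in X$ agree on all rows $y<0$, satisfy $(\varphi_1x)(c,-H)\ne(\varphi_1x')(c,-H)$, so that $x\ne x'$, and $x(P,y')\ne x(0,y')$, so that $T^{P\mathbf e_1}x\ne x$. This contradicts Lemma~\ref{lem:amb}.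
\end{proof}

Let $d=(T^{P\mathbf e_1}-1)\eta$. Then $d\ne0$, as $\eta$ is not periodic, and $\varphi_1d=0$, as in the proof of Lemma~\ref{lem:amb}. Call $c$ a \emph{defect column below row $y$} if it belongs to
\[
\Delta(y)=\{c\in\mathbb Z:\ d(c,y')\ne0\text{ for some }y'\in[y-H,y-1]\}.
\]
By (R1), $\Delta(y)\ne\emptyset$ for every $y$: this is where non-periodicity is used.

\begin{lemma}\label{lem:track}
If $c\in\Delta(y)$, then there is $c'\in\Delta(y+1)$ with $|c'-c|\le M$.
\end{lemma}

\begin{proof}
If $d(c,y')\ne0$ for some $y'\in[y-H+1,y-1]$, take $c'=c$. Otherwise $d(c,y-H)\ne0$. In the equation $(\varphi_1d)(c,y-H)=0$ the constant term of $\varphi_1$ contributes $\pm d(c,y-H)\ne0$, and it is the only term of height $0$. So $d\ne0$ at $(c,y-H)+\sigma$ for some $\sigma$ with height in $[1,H]$ and $|\sigma_1|\le M$. Take $c'=c+\sigma_1$.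
\end{proof}

\begin{proposition}\label{prop:count}
For all $s\ge1$, with $L=N+3Ms$,
\[
Q_1(s)\le q\,P_\eta\big([-L,L]\times[-N,-1]\big).
\]
\end{proposition}

\begin{proof}
\emph{Claim. Let $c\in\Delta(y)$ and let $(\bar c,\bar y)\in\mathbb Z^2$ be such that $x=T^{(c,y)}\eta$ and $x'=T^{(\bar c,\bar y)}\eta$ agree on $[-L,L]\times[-N,-1]$. Then $\varphi_1x=\varphi_1x'$ on the rows $r-H$, $0\le r<s$.}

We show by induction on $r\le s$ that
\[
x=x'\ \text{ on }\ [-L+2Mr,\,L-2Mr]\times[-N,r-1]
\]
and that $\varphi_1x=\varphi_1x'$ on the rows $r'-H$ with $0\le r'<r$; see Figure~\ref{fig:track}. For $r=0$ this is the hypothesis. Assume it for some $r<s$. Applying Lemma~\ref{lem:track} $r$ times, we get $c_r$ with $|c_r|\le Mr$ and $c+c_r\in\Delta(y+r)$. Since $Mr+N\le L-2Mr$, the window $\mathcal W_N+(c_r,r)$ lies in the region where $x=x'$ is known, so $T^{(c_r,r)}x$ and $T^{(c_r,r)}x'$ agree on $\mathcal W_N$. The former is $T^{(c+c_r,\,y+r)}\eta$, and it satisfies the second hypothesis of Lemma~\ref{lem:window} because $c+c_r\in\Delta(y+r)$. By that lemma $\varphi_1x=\varphi_1x'$ on the whole row $r-H$. Since $r-H\ge-N$, (R2)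 now gives $x=x'$ on $[-L+2M(r+1),L-2M(r+1)]\times\{r\}$. This completes the induction.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!15] (-5.5,-1) rectangle (5.5,0);
\draw (-5.5,-1) rectangle (5.5,0);
\draw (-5.5,0)--(-2.5,3) (5.5,0)--(2.5,3);
\draw[dashed] (-2.5,3)--(2.5,3);
\draw[dotted] (-6,2)--(6,2);
\node[right] at (6,2) {row $r$};
\node[right] at (6,3) {row $s$};
\node[right] at (6,0) {row $0$};
\draw[thick] (0,0)--(0.25,0.5)--(0.1,1)--(0.35,1.5)--(0.6,2);
\fill (0,0) circle (2pt) (0.6,2) circle (2pt);
\draw[very thick] (-0.4,1) rectangle (1.6,2);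
\node[right] at (1.6,1.4) {$\mathcal W_N+(c_r,r)$};
\node at (0,-0.5) {$[-L,L]\times[-N,-1]$};
\end{tikzpicture}
\caption{The induction for Proposition~\ref{prop:count}. The shaded window is given. The thick path follows defect columns upward and moves at most $M$ columns per row. The region where $x=x'$ is known loses $2M$ columns per row on each side. The window of size $N$ below the current defect stays inside it for $s$ rows and determines the next row of $\varphi_1x$.}
\label{fig:track}
\end{figure}

Now let $z\in\mathbb Z^2$. Put $y=z_2+H$, choose $c\in\Delta(y)$ and let $x=T^{(c,y)}\eta$. For $0\le r<s$ and all $a\in\mathbb Z$,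
\[
(T^z\psi_1)(a,r)=\psi_1(z_1+a,z_2+r)=(\varphi_1x)(z_1-c+a,\ r-H).
\]
By the claim and $(q,0)$-periodicity, the restriction of $T^z\psi_1$ to rows $0,\dots,s-1$ is determined by $z_1-c\bmod q$ and the pattern of $x$ on $[-L,L]\times[-N,-1]$.
\end{proof}

\begin{corollary}\label{cor:h1}
If $\tilde h(\mathbf e_1)=0$ in these coordinates, then $h_1=0$.
\end{corollary}

\begin{proof}
A translate of $[-L,L]\times[-N,-1]$ lies in $[0,2L\mathbf e_1]^{(N)}$, where $N$ is fixed and $L=N+3Ms$. As $\tilde h(\mathbf e_1)$ is a supremum over $t$, it follows that $\log P_\eta([-L,L]\times[-N,-1])=o(L)=o(s)$. By Proposition~\ref{prop:count}, $\log Q_1(s)=o(s)$.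
\end{proof}

\begin{proof}[Proof of Theorem A]
Suppose that $\eta$ is not periodic. Since $h(u')>0$, the upper bound in Proposition~\ref{prop:entropy} gives an index $i$ with $h_i>0$; call it $1$. Since $h(u)=0$, the lower bound gives $\rho_1(u)h_1=0$, hence $\rho_1(u)=0$ and $u$ is parallel to $v_1$. As $\tilde h(-w)=\tilde h(w)$, this says that $\tilde h(\mathbf e_1)=0$ in the coordinates of Section~\ref{ssec:shape}. Corollary~\ref{cor:h1} yields $h_1=0$, a contradiction.
\end{proof}

\begin{remark}
This shows why rationality need not be assumed: by Proposition~\ref{prop:entropy}, a direction of zero entropy is parallel to every lattice vector $v_i$ with $h_i>0$.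
\end{remark}

\section{Proof of Theorem B}\label{sec:B}

\subsection{The periodic case and a reduction}

Let $\eta$ have a period $v$. We apply Proposition~\ref{prop:entropy} with $m=1$, $v_1=v$, $\varphi_1=1$. It gives $\tilde h(w)=\rho_1(w)h_1$, that is, $h(u)=\kappa\,|\sin\angle(u,v)|$ with $\kappa=|v_1'|h_1\ge0$. If $\kappa=0$, then $h\equiv0$.

Now let $\eta$ be non-periodic, and suppose that $h\not\equiv0$; we seek a contradiction. By Proposition~\ref{prop:entropy} some $h_i$ is positive. If only one were positive, say $h_1$, then $\tilde h(v_1)\le\sum_{i\ne1}\rho_i(v_1)h_i=0$, and Theorem~A would make $\eta$ periodic. So, after relabeling, $h_1>0$ and $h_2>0$. We use the setting of Sections~\ref{sec:oneside} and~\ref{sec:defects} for the index $1$.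

Now $\tilde h(\mathbf e_1)\ge\rho_2(\mathbf e_1)h_2>0$, so Proposition~\ref{prop:count} is no contradiction: a horizontal strip has many patterns. The remedy is to look at information instead of numbers of patterns. The rows of $\varphi_1x$ are $q$-periodic, so what they say is, up to finitely many possibilities, invariant under horizontal translation. The entropy of $s$ such rows is bounded for fixed $s$. Knowing them cannot lower the entropy \emph{per unit length} of a horizontal strip. So if a strip of length $O(s)$ almost determines these rows, then they carry only $o(s)$ information. To make this precise we need an invariant measure $\mu$ on $X$ for which the rows of $\varphi_1x$ have positive entropy and for which prediction from a finite window almost always works, that is, which does not charge the exceptional set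
\[
Z=\{x\in X:\ T^{P\mathbf e_1}x=x\}
\]
of Lemma~\ref{lem:amb}. The second property will come from $h_2>0$.

We use the following standard facts: the variational principle in the form that a system of positive topological entropy has an ergodic measure of positive entropy, the affinity of measure entropy, and the usual rules for the entropy $H_\mu$ of finite partitions. Maps with finitely many values are identified with the partitions that they define.

\subsection{The measure}

Put $B=T^{\mathbf e_2}$ and $Y_i=\varphi_iX$, the orbit closure of $\psi_i$, on which $T^{v_i}=\mathrm{id}$.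

\emph{Measures on $Y_1$ and $Y_2$.} An element of $Y_1$ is determined by its columns $0,\dots,q-1$, so $(Y_1,B)$ is conjugate to a subshift with $Q_1(s)$ words of length $s$. Its topological entropy is $h_1>0$. Let $\lambda_1'$ be a $B$-ergodic measure on $Y_1$ with entropy $\kappa_1>0$, and put $\lambda_1=\frac1q\sum_{i<q}T^{i\mathbf e_1}_*\lambda_1'$. Since $T^{q\mathbf e_1}=\mathrm{id}$ on $Y_1$, this is $\mathbb Z^2$-invariant, and each $T_*^{i\mathbf e_1}\lambda_1'$ is $B$-ergodic with entropy $\kappa_1$. Next let $w\in\mathbb Z^2$ complete $v_2'$ to a basis of $\mathbb Z^2$. Since $\det(v_2',w)=\pm1$, the map $T^w$ moves $2$-rows to neighboring $2$-rows, and in the same way it has topological entropy $h_2>0$ on $Y_2$. Let $\lambda_2'$ be a $T^w$-ergodic measure on $Y_2$ with positive entropy. It is nonatomic, since an ergodic measure with an atom lives on a finite orbit. Put $\lambda_2=\frac1{q_2}\sum_{i<q_2}T^{iv_2'}_*\lambda_2'$; this is $\mathbb Z^2$-invariant and nonatomic.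

\emph{The joint image of $X$ has positive measure.} Let $\lambda=\lambda_1\times\lambda_2$ and $I=\{(\varphi_1x,\varphi_2x):x\in X\}\subset Y_1\times Y_2$, a closed set invariant under the diagonal action of $\mathbb Z^2$. Let $\Lambda=\mathbb Zv_1+\mathbb Zv_2$, a subgroup of finite index; fix coset representatives of $\Lambda$ in $\mathbb Z^2$, and for $r\in\mathbb Z^2$ let $I_r=(\mathrm{id}\times T^r)I$. Given $z_1,z_2\in\mathbb Z^2$, let $r$ be the coset representative with $z_2-z_1-r=av_1+bv_2$ for some integers $a,b$, and put $z=z_1+av_1=z_2-r-bv_2$. Then
\[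
(T^{z_1}\psi_1,\,T^{z_2-r}\psi_2)=(T^z\psi_1,\,T^z\psi_2)\in I,
\]
so $(T^{z_1}\psi_1,T^{z_2}\psi_2)\in I_r$. Hence the finite union of the closed sets $I_r$ over the coset representatives $r$ contains a dense subset of $Y_1\times Y_2$, so it equals $Y_1\times Y_2$. Since $\lambda$ is invariant under $\mathrm{id}\times T^r$, we have $\lambda(I_r)=\lambda(I)$, so $\lambda(I)\ge1/[\mathbb Z^2:\Lambda]>0$.

\emph{Lifting.} The measure $\tilde\lambda=\lambda(\,\cdot\,|\,I)$ is invariant under the diagonal action. The map $X\to I$, $x\mapsto(\varphi_1x,\varphi_2x)$, is a continuous equivariant surjection of compact metric spaces, so some probability measure on $X$ projects to $\tilde\lambda$. Averaging it over large squares and taking a limit, we obtain a $\mathbb Z^2$-invariant probability measure $\mu$ on $X$ that projects to $\tilde\lambda$.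

\begin{lemma}\label{lem:mu}
\emph{(a)} $\mu(Z)=0$. \emph{(b)} The projection of $\mu$ to $Y_1$ is $B$-invariant, and $B$ has entropy $\kappa_1$ with respect to it.
\end{lemma}

\begin{proof}
(a) If $x\in Z$, then $\varphi_2x$ is fixed by $T^{P\mathbf e_1}$ and $T^{v_2}$, hence by a fixed subgroup of finite index. So $\varphi_2x$ lies in a finite set $E\subset Y_2$, and $\mu(Z)\le\tilde\lambda(Y_1\times E)\le\lambda_2(E)/\lambda(I)=0$, as $\lambda_2$ is nonatomic.

(b) The projection is $B$-invariant and at most $\lambda_1/\lambda(I)$, so it has a density with respect to $\lambda_1$. The density is $B$-invariant $\lambda_1$-almost everywhere, hence constant almost everywhere for each of the ergodic measures $T^{i\mathbf e_1}_*\lambda_1'$. So the projection is a convex combination of these measures, all of which have entropy $\kappa_1$, and the assertion follows by affinity.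
\end{proof}

\subsection{The entropy count}

Let $g_r(x)=\big((\varphi_1x)(c,r-H)\big)_{0\le c<q}$, so $g_r=g_0\circ B^r$, and let $a$ be the number of values of $g_0$. The partition given by $g_r$ is $T^{\mathbf e_1}$-invariant, because $T^{\mathbf e_1}$ cyclically permutes the entries of $g_r$. For $s\ge1$ put $\mathbf g=(g_0,\dots,g_{s-1})$. As $g_0$ generates for $B$ on $Y_1$, Lemma~\ref{lem:mu}(b) gives
\begin{equation}\label{eq:Hg}
H_\mu(\mathbf g)\ge s\kappa_1 .
\end{equation}

\emph{A window almost determines $g_0$.} We also write $\mathcal W_n$ for the partition of $X$ by the patterns on $\mathcal W_n$. Let $G_n$ be the set of $x\in X$ such that every $x'\in X$ that agrees with $x$ on $\mathcal W_n$ has $g_0(x')=g_0(x)$. This is a union of elements of the partition $\mathcal W_n$, and it increases with $n$. If $x\notin\bigcup_nG_n$, then by compactness some $x'\in X$ agrees with $x$ on all rows $y<0$ and $g_0(x')\ne g_0(x)$, so $x\in Z$ by Lemma~\ref{lem:amb}. By Lemma~\ref{lem:mu}(a), $\mu(G_n)\to1$. As $g_0$ is constant on the elements of $\mathcal W_n$ contained in $G_n$,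
\[
H_\mu(g_0\mid\mathcal W_n)\le\delta_n:=(1-\mu(G_n))\log a\ \longrightarrow\ 0 .
\]

\emph{A long window almost determines $\mathbf g$.} Fix $n\ge H$, put $\ell=n+2Ms$, and let $\pi$ be the partition by patterns on $[-\ell,\ell]\times[-n,-1]$. By $q$-periodicity $g_r$ determines the whole row $r-H$ of $\varphi_1x$. So by (R2) and induction on $r$, for $r<s$ the data $\pi,g_0,\dots,g_{r-1}$ determine $x$ on
\[
[-\ell+2Mr,\,\ell-2Mr]\times[-n,r-1]\ \supset\ \mathcal W_n+(0,r).
\]
By the chain rule and the invariance of $\mu$ under $B$,
\begin{equation}\label{eq:pred}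
H_\mu(\mathbf g\mid\pi)\le\sum_{r<s}H_\mu\big(g_r\mid\mathcal W_n+(0,r)\big)\le s\delta_n .
\end{equation}

\emph{Knowing $\mathbf g$ hardly helps along a horizontal strip.} Let $A=T^{q\mathbf e_1}$, let $\alpha$ be the partition by patterns on $[0,q-1]\times[-n,-1]$, and put $\alpha_k=\bigvee_{i<k}A^{-i}\alpha$ and $h_\alpha=h_\mu(A,\alpha)$. Since $\mathbf g\circ A=\mathbf g$ and $\mu$ is $A$-invariant, $k\mapsto H_\mu(\alpha_k\mid\mathbf g)$ is subadditive. Moreover $H_\mu(\alpha_k\mid\mathbf g)\ge H_\mu(\alpha_k)-H_\mu(\mathbf g)\ge kh_\alpha-H_\mu(\mathbf g)$. For a subadditive sequence the limit of the averages is their infimum, hence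
\begin{equation}\label{eq:strip}
H_\mu(\alpha_k\mid\mathbf g)\ \ge\ k\lim_{k'\to\infty}\tfrac1{k'}H_\mu(\alpha_{k'}\mid\mathbf g)\ \ge\ kh_\alpha\qquad(k\ge1).
\end{equation}
Thus the term $H_\mu(\mathbf g)$, which may be of order $s$, disappears, even for $k$ of order $s$.

\emph{Conclusion.} Let $s$ be so large that $k=\lfloor(2\ell+1)/q\rfloor\ge1$. The window defining $\pi$ contains a horizontal translate of the one defining $\alpha_k$ and is contained in a horizontal translate of the one defining $\alpha_{k+1}$. As $\mu$ and the partition $\mathbf g$ are $T^{\mathbf e_1}$-invariant, \eqref{eq:strip} gives $H_\mu(\pi\mid\mathbf g)\ge kh_\alpha$, while $H_\mu(\pi)\le H_\mu(\alpha_{k+1})=kh_\alpha+o(k)$ as $s\to\infty$ with $n$ fixed. Together with \eqref{eq:Hg} and \eqref{eq:pred},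
\[
kh_\alpha+o(k)\ \ge\ H_\mu(\pi)=H_\mu(\mathbf g)+H_\mu(\pi\mid\mathbf g)-H_\mu(\mathbf g\mid\pi)\ \ge\ s\kappa_1+kh_\alpha-s\delta_n .
\]
As $k=O(s)$, dividing by $s$ and letting $s\to\infty$ gives $\kappa_1\le\delta_n$. Letting $n\to\infty$ gives $\kappa_1\le0$, a contradiction. Hence $h\equiv0$ in the non-periodic case, and Theorem~B is proved. \qed

\section{Sharpness: proof of Theorem C}\label{sec:C}

We build stripes of isolated points, so sparse that a window sees at most one of them, with one vertical fault line.

Fix $n,k\ge1$ and let $G=n+1$. Let $Y\subset\mathbb Z$ be unbounded in both directions with consecutive gaps in $\{k+1,k+2\}$, such that the sequence of gaps contains every finite word in these two symbols. Let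
\[
E=\{iG:i<0\}\cup\{iG+1:i\ge0\},\qquad D=E\times Y,\qquad \eta=1_D .
\]
The gaps of $E$ are $G$, except for one gap $G+1$ between $-G$ and $1$.

\emph{Entropy of $1_Y$.} A window of length $r(k+2)+1$ that starts at a point of $Y$ shows the next $r$ gaps. So $1_Y$ has at least $2^r$ words of length $r(k+2)+1$, and the number of its words of length $s$ grows exponentially with $s$.

\emph{$P_\eta(n,k)=nk+1$.} Gaps of $E$ are $\ge n+1$ and gaps of $Y$ are $\ge k+1$, so an $n\times k$ window contains at most one point of $D$. The empty window occurs, since some $k$ consecutive rows avoid $Y$, and a point of $D$ can be placed at each of the $nk$ positions of the window.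

\emph{$\eta$ is not periodic.} Suppose that $T^{(a,b)}\eta=\eta$. Then $Y+b=Y$. If $b\ne0$, the gap sequence would be periodic, but it contains $2^r$ words of each length $r$. So $b=0$ and $E+a=E$. As $E$ has exactly one gap of length $G+1$, $a=0$.

\emph{$\tilde h(\mathbf e_1)=0$.} For integers $s,t\ge1$ a pattern on $[0,s\mathbf e_1]^{(t)}$ is determined by a word of $1_Y$ of length $2t+1$ and a word of $1_E$ of length $l=s+2t+1$. Let $c$ be the first column of a word of $1_E$ of length $l$. If $c\ge1$, the word depends only on $c\bmod G$, and likewise if its last column is $\le-1$; there are $l$ other values of $c$. So $1_E$ has at most $l+2G$ words of length $l$, and $P_\eta([0,s\mathbf e_1]^{(t)})\le2^{2t+1}(s+2t+1+2G)$.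

\emph{$\tilde h(w)>0$ if $w_2\ne0$.} Let $t\ge G+3$. Each integer row between $0$ and $sw_2$ contains a point of the segment $[0,sw]$, so it meets $[0,sw]^{(t)}$ in at least $2t-1\ge G+1$ consecutive cells. Any $G+1$ consecutive columns contain a point of $E$. Hence the pattern of a translate of $\eta$ on $[0,sw]^{(t)}$ determines which of these rows correspond to elements of $Y$, and $P_\eta([0,sw]^{(t)})$ is at least the number of words of $1_Y$ of length $\lfloor s|w_2|\rfloor$, which grows exponentially with $s$.

So $h((1,0))=0$ and $h(u)>0$ for all $u\ne(\pm1,0)$; in particular $(1,0)$ is isolated. This proves Theorem~C. \qed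

\begin{remark}
In this example the vectors $(1,(\eta(z+s))_{s\in\mathcal S})$ of Section~\ref{sec:ann} for the $n\times k$ rectangle $\mathcal S$ are $(1,0)$ and the vectors $(1,\epsilon_s)$ with $\epsilon_s$ a standard basis vector. They are linearly independent. So with one more pattern already the first step, the linear relation, is lost for this rectangle.
\end{remark}

\begin{thebibliography}{1}
\bibitem{BCK} Ryan Broderick, Van Cyr, Bryna Kra, \emph{Complexity and directional entropy in two dimensions}, arXiv:1409.5056 (2014).
\end{thebibliography}

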